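# A planar graph that passes the facial quasi-eccentricity test but is not an isometric center

All graphs are finite and simple. The indices $i,j$ always lie in $\mathbb Z_3$, so that $i-1=i+2$ and $i+3=i$.

## 1. The graph $H_{L,M}$: a core, nine spokes and a rim

Fix integers $L\ge 6$ and $M\ge 2L$. We build a plane graph $H=H_{L,M}$ from three kinds of pieces.

**The core $\Gamma$.** It has 25 vertices: one vertex $c$, and for each $i\in\mathbb Z_3$ the vertices $z_i,a_i,n_i,k_i,h_i,p_i,e_i,b_i$. Its 33 edges are, for each $i$,
$$a_iz_i,\quad a_in_i,\quad n_iz_{i+1},\quad z_ik_i,\quad k_ic,\quad a_ih_i,\quad h_ik_i,\quad z_ip_i,\quad p_ie_i,\quad e_ib_i,\quad b_ia_i .$$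
So there is a 9-cycle $z_1a_1n_1z_2a_2n_2z_3a_3n_3$. Inside it, $c$ is joined to each $z_i$ through $k_i$, and there is a detour $a_ih_ik_i$. Outside it, there is an excursion $z_ip_ie_ib_ia_i$ next to each edge $z_ia_i$.

**Terminals and spokes.** Add six terminals $S_i,T_i$ and nine internally disjoint paths of length $L$, the spokes: for each $i$, one joining $z_i$ to $T_i$, one joining $z_i$ to $S_i$, and one joining $p_i$ to $S_{i+1}$.

**The rim.** Add six internally disjoint paths of length $M$, the segments: for each $i$, one joining $S_i$ to $T_i$ and one joining $T_i$ to $S_{i+1}$. They form a cycle $C$ on which the terminals appear in the cyclic order $S_1,T_1,S_2,T_2,S_3,T_3$.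

**Drawing.** Draw the 9-cycle. Put $c$ and all $k_i,h_i$ inside it, which is possible because $z_i,a_i$ are consecutive on the cycle. Put the paths $z_ip_ie_ib_ia_i$ outside, next to $z_ia_i$. Around the outer boundary of the core the vertices that carry spokes come in the order $z_1,p_1,z_2,p_2,z_3,p_3$, and the targets of their spokes are
$$S_1,T_1\ |\ S_2\ |\ S_2,T_2\ |\ S_3\ |\ S_3,T_3\ |\ S_1 .$$
These targets run monotonically once around $C$, so the spokes can be drawn between the core and $C$ without crossings. The inner faces, for each $i$, are as follows (we name only terminals and core vertices):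

1. $S_iT_iz_i$
2. $T_iS_{i+1}p_iz_i$
3. $z_ip_ie_ib_ia_i$
4. $a_in_iz_{i+1}S_{i+1}p_ie_ib_i$
5. $z_ia_ih_ik_i$
6. $c\,k_ih_ia_in_iz_{i+1}k_{i+1}$

The outer face $f_0$ has boundary $C$. As a check with $L=6$, $M=12$: there are $25+9\cdot 5+6+6\cdot 11=142$ vertices, $33+54+72=159$ edges and $18+1=19$ faces, and $142-159+19=2$.

**$H$ is 2-connected.** We give an ear decomposition. Start with the 9-cycle. Add the ears $z_ip_ie_ib_ia_i$ and $z_ik_ih_ia_i$ for all $i$, then $k_1ck_2$, then $ck_3$. Now the whole core is there. Add, along spokes and segments, the ears $z_1\cdots T_1\cdots S_2\cdots z_2$, then $S_2\cdots T_2\cdots z_2$, $T_2\cdots S_3\cdots z_3$, $S_3\cdots T_3\cdots z_3$, $T_3\cdots S_1\cdots z_1$, then the segment from $S_1$ to $T_1$, and finally the three spokes from $p_i$ to $S_{i+1}$. Each ear joins two distinct vertices already present, so the result is 2-connected.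

What is this graph for? It refutes a conjecture that says which plane graphs can be the center of a larger plane graph without having their distances changed.

## 2. Centers, isometric subgraphs, and a conjecture about faces

**Definitions.** Let $G$ be a connected graph. The distance $d_G(u,v)$ is the length of a shortest $u$–$v$ path, and the eccentricity of $u$ is $e_G(u)=\max\{d_G(u,x):x\in V(G)\}$. The *center* of $G$ is the subgraph induced by the vertices of minimum eccentricity. A subgraph $H$ of $G$ is *isometric* if $d_H(u,v)=d_G(u,v)$ for all $u,v\in V(H)$. If $H$ is a plane graph and $f$ is a face of $H$, then $H[f]$ is the graph consisting of all vertices and edges of $H$ on the boundary of $f$.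

For example, a path with three edges inside a 4-cycle is not isometric: its ends are at distance 3 in the path and 1 in the cycle. Now hang one pendant edge on each vertex of a 4-cycle. The cycle vertices have eccentricity 3, realized by the leaf at the opposite vertex, and the leaves have eccentricity $1+2+1=4$. So the 4-cycle is the center of the new graph, and it is isometric in it.

**Definition.** A vertex $u$ of a connected graph $H$ is *quasi-eccentric* to a subgraph $K$ of $H$ if for every $v\in V(H)$ there is $t\in V(K)$ with $d_H(v,t)\le d_H(u,t)$. So $u$ fails to be quasi-eccentric to $K$ exactly when a single vertex $v$ is strictly farther than $u$ from every vertex of $K$ at once.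

*Example: the wheel.* Let $W_n$ ($n\ge 5$) have hub $c$ and rim $x_1\dots x_n$, drawn with the rim as outer cycle. The hub is not quasi-eccentric to a triangular face $c\,x_kx_{k+1}$: since $n\ge5$, some rim vertex $v$ is different from and not adjacent to both $x_k$ and $x_{k+1}$, and then $d(v,c)=1>0$ and $d(v,x_k)=d(v,x_{k+1})=2>1$. But every vertex $u$ is quasi-eccentric to the rim: if $v$ is on the rim take $t=v$, and if $v=c$ take any rim vertex $t\ne u$, for which $d(c,t)=1\le d(u,t)$.

**Conjecture.** Let $H$ be a 2-connected plane graph such that each vertex of $H$ is quasi-eccentric to $H[f]$ for some face $f$ of $H$. There exists a plane graph $G$ such that $H$ is both the center of $G$ and an isometric subgraph of $G$.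

The source of this conjecture is Brandon Du Preez, "Maximal planar graphs that embed as centers", arXiv:2401.16831 (2024). It is false. When we say that a plane graph $G$ contains the plane graph $H$, we mean that the drawing of $G$ restricts to the given drawing of $H$; Theorem 2 removes this convention.

**Theorem 1.** Let $L\ge 6$, $M\ge 2L$ and $H=H_{L,M}$, with outer facial cycle $C$. Then

1. $H$ is 2-connected and every vertex of $H$ is quasi-eccentric to $C$ (so the hypothesis of the conjecture holds);
2. there is no plane graph $G\supseteq H$ such that $H$ is both the center of $G$ and an isometric subgraph of $G$.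

**Theorem 2.** For all $L\ge6$, $M\ge 2L$: in no planar graph $G$, with no embedding prescribed, does $H_{L,M}$ occur as an isometric subgraph all of whose vertices have the same eccentricity in $G$. In particular it is not an isometric center of any planar graph.

Why should faces of $H$ enter at all? Because a vertex $w$ of $G$ in a face $f$ can be reached from $H$ only through $H[f]$.

**Lemma A.** Let $H$ be a connected plane graph that is isometric in a connected plane graph $G\supseteq H$, and write $d=d_H$. Let $w\in V(G)$ lie in a face $f$ of $H$ or on its boundary. Then for all $v\in V(H)$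
$$d_G(v,w)=\min_{t\in V(H[f])}\bigl(d(v,t)+d_G(t,w)\bigr).$$
Consequently, if $e_G(v)=r$ for all $v\in V(H)$, and $u\in V(H)$ satisfies $d_G(u,w)=r$, then $u$ is quasi-eccentric to $H[f]$.

*Proof.* "$\le$" is the triangle inequality together with $d(v,t)=d_G(v,t)$. For "$\ge$", suppose first that $w$ is on the boundary of $f$. Since $G$ is a plane graph, $w$ is not in the interior of an edge of $H$, so $w\in V(H[f])$, and $t=w$ gives the value $d(v,w)=d_G(v,w)$. Otherwise $w$ is in the open face $f$. Take a shortest $v$–$w$ path and let $t$ be its last vertex in $H$. After $t$, the path has no vertex of $H$, hence no edge of $H$, so this part without $t$ is a connected set disjoint from $H$ that contains $w$. It lies in $f$. Hence $t$ is on the boundary of $f$, so $t\in V(H[f])$, and the path has length $d_G(v,t)+d_G(t,w)=d(v,t)+d_G(t,w)$.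

For the consequence, suppose that some $v$ satisfies $d(v,t)>d(u,t)$ for all $t\in V(H[f])$. Then the formula gives $d_G(v,w)>d_G(u,w)=r$, contrary to $e_G(v)=r$. $\square$

**Proposition 3 (the hypothesis is necessary).** If $H$ is a connected plane graph, isometric in a plane graph $G\supseteq H$ and equal to the center of $G$, then each vertex of $H$ is quasi-eccentric to $H[f]$ for some face $f$ of $H$.

*Proof.* All vertices of the center have the same eccentricity $r$. Given $u\in V(H)$, choose $w$ with $d_G(u,w)=r$ and a face $f$ whose closure contains $w$. Apply Lemma A. $\square$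

So the condition in the conjecture is necessary, and Theorem 1 says that it is not sufficient, even if one face serves all vertices.

## 3. Cycles, wheels, and one star in a face

We try to build $G$. In the easiest situation a far vertex can be hung on a single vertex of $H$. Note that $u$ is quasi-eccentric to the one-vertex graph $\{t\}$ if and only if $d_H(u,t)=e_H(t)$.

**Proposition 4.** Let $H$ be a connected plane graph with at least two vertices such that each vertex $u$ satisfies $d_H(u,t)=e_H(t)$ for some $t\in V(H)$. Then $H$ is the center and an isometric subgraph of some plane graph $G$.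

*Proof.* Let $r>\max_t e_H(t)$. To each $t\in V(H)$ attach a pendant path of length $r-e_H(t)\ge 1$ with end $q_t$, drawn in a face at $t$. Then $H$ is isometric in $G$. For $u\in V(H)$,
$$d_G(u,q_t)=d_H(u,t)+r-e_H(t)\le r,$$
with equality for some $t$ by hypothesis. The other vertices of a pendant path are closer to $u$ than its end, and vertices of $H$ are at distance less than $r$ from $u$. So $e_G(u)=r$.

Let $x$ be on the pendant path at $t$, at distance $j\ge 1$ from $t$. By hypothesis for $u=t$ there is $t'$ with $d_H(t,t')=e_H(t')$. Since $H$ has at least two vertices, $e_H(t')\ge 1$, so $t'\ne t$, and $d_G(x,q_{t'})=j+d_H(t,t')+r-e_H(t')=j+r>r$. So the center of $G$ is $H$. $\square$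

Every cycle satisfies this hypothesis: given $u$, take $t$ at maximum distance from $u$. The 4-cycle with four pendant edges is the case $r=3$.

The hub $c$ of $W_n$, $n\ge5$, does not satisfy it: $e(c)=1>0=d(c,c)$, and $e(x_k)=2>1=d(c,x_k)$. Here one has to use the rim as a whole. Attach to each $x_k$, in the outer face, a pendant path of length 2 with end $q_k$. Put a vertex $w$ in the outer face and join it to every $x_k$ by a path of length 3. We check this graph.

* A path that leaves the wheel and returns to it at another vertex has length at least 6, so the wheel is isometric.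
* The hub: $d(c,w)=4$, $d(c,q_k)=3$, and everything else is at distance at most $3$. A rim vertex $x_j$: $d(x_j,w)=3$, and $d(x_j,q_k)=d(x_j,x_k)+2\le 4$ with equality for nonadjacent $x_j,x_k$. A vertex on a path from $x_k$ to $w$ at distance $s\le 2$ from $x_k$ is at distance at most $2+s\le4$ from $x_j$. So all wheel vertices have eccentricity 4.
* $d(w,q_k)=5$. Let $x_j$ be a rim vertex distinct from and not adjacent to $x_k$. A vertex on the pendant path at $x_k$, at distance $s\ge1$ from $x_k$, is at distance $s+4\ge5$ from $q_j$. A vertex on the path from $x_k$ to $w$, at distance $s\in\{1,2\}$ from $x_k$, is at distance $\min(s+4,\,8-s)\ge5$ from $q_j$.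

So $W_n$ is an isometric center. The star at $w$ is what serves the hub: its legs have length $3=r-d(c,x_k)$.

This suggests a proof strategy for the conjecture. Let $H$ be 2-connected, let $u$ be quasi-eccentric to $H[f]$, and let $r\ge 2\max_x e_H(x)$. Put a vertex $w$ into $f$ and join it to every $t\in V(H[f])$ by a path of length $r-d_H(u,t)$; since $H[f]$ is a cycle, this can be drawn. A path that leaves $H$ and returns uses two whole legs and so has length at least $2(r-e_H(u))\ge r\ge \max_x e_H(x)$, hence $H$ stays isometric. Moreover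
$$d_G(u,w)=\min_t\bigl(d_H(u,t)+r-d_H(u,t)\bigr)=r,$$
and for every $v\in V(H)$ there is $t$ with $d_H(v,t)\le d_H(u,t)$, so $d_G(v,w)\le r$. One star makes one vertex $u$ as eccentric as we like and pushes no vertex of $H$ beyond it from $w$.

The strategy stops when two vertices $u,u'$ of $H$ depend on the same face $f$. Both stars then live in one disc bounded by the cycle $H[f]$. If they meet at a vertex $x$, one can walk from $w$ to $x$ along a leg of the first star and leave along a leg of the second, and this may bring $w$ too close to $u$. The graph $H_{L,M}$ is designed so that $a_1,a_2,a_3$ all depend on the outer face, so that each needs legs to two prescribed terminals, and so that these legs interleave around $C$. From here on $d$ means $d_H$ for $H=H_{L,M}$.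

## 4. Distances from the core to the terminals

**Step 1: distances to $z_j$ inside the core.** Let $D_j(x)=d_\Gamma(x,z_j)$. We claim that the vertices at distance $0,\dots,5$ from $z_j$ are

* 0: $z_j$
* 1: $a_j,\ n_{j-1},\ k_j,\ p_j$
* 2: $n_j,\ h_j,\ b_j,\ a_{j-1},\ c,\ e_j$
* 3: $z_{j+1},\ z_{j-1},\ h_{j-1},\ b_{j-1},\ k_{j+1},\ k_{j-1}$
* 4: $a_{j+1},\ n_{j+1},\ h_{j+1},\ p_{j+1},\ p_{j-1},\ e_{j-1}$
* 5: $b_{j+1},\ e_{j+1}$

These are $1+4+6+6+6+2=25$ vertices. It suffices that each edge changes the listed level by at most 1 and that each vertex of positive level has a neighbor one level lower. Here are the levels of the two ends of every edge.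

| $i$ | $a_iz_i$ | $a_in_i$ | $n_iz_{i+1}$ | $z_ik_i$ | $k_ic$ | $a_ih_i$ | $h_ik_i$ | $z_ip_i$ | $p_ie_i$ | $e_ib_i$ | $b_ia_i$ |
|---|---|---|---|---|---|---|---|---|---|---|---|
| $j$ | 1,0 | 1,2 | 2,3 | 0,1 | 1,2 | 1,2 | 2,1 | 0,1 | 1,2 | 2,2 | 2,1 |
| $j+1$ | 4,3 | 4,4 | 4,3 | 3,3 | 3,2 | 4,4 | 4,3 | 3,4 | 4,5 | 5,5 | 5,4 |
| $j-1$ | 2,3 | 2,1 | 1,0 | 3,3 | 3,2 | 2,3 | 3,3 | 3,4 | 4,4 | 4,3 | 3,2 |

Every difference is at most 1. Lower neighbors are: in index $j$, $a_j,k_j,p_j\to z_j$, then $n_j,h_j,b_j\to a_j$ and $e_j\to p_j$; also $c\to k_j$; in index $j+1$, $z_{j+1}\to n_j$, $a_{j+1},p_{j+1}\to z_{j+1}$, $n_{j+1}\to z_{j-1}$, $k_{j+1}\to c$, $h_{j+1}\to k_{j+1}$, $e_{j+1}\to p_{j+1}$, $b_{j+1}\to a_{j+1}$; in index $j-1$, $n_{j-1}\to z_j$, $a_{j-1}\to n_{j-1}$, $z_{j-1},h_{j-1},b_{j-1}\to a_{j-1}$, $k_{j-1}\to c$, $p_{j-1}\to z_{j-1}$, $e_{j-1}\to b_{j-1}$.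

**Step 2: distances to $p_i$ inside the core.** For $x\notin\{p_i,e_i,b_i\}$ we have $d_\Gamma(x,p_i)=D_i(x)+1$. Indeed the neighbors of $p_i$ in $\Gamma$ are $z_i$ and $e_i$. A path that arrives through $z_i$ has length at least $D_i(x)+1$, and this is attained. A path that arrives through $e_i$ comes along $a_ib_ie_ip_i$, so its length is at least $d_\Gamma(x,a_i)+3\ge D_i(x)-1+3=D_i(x)+2$. At $p_i,e_i,b_i$ the distance to $p_i$ is $0,1,2$.

**Step 3: from $\Gamma$ to $H$.** A path of $H$ between core vertices that leaves the core contains two whole spokes, so it has length at least $2L\ge12$. Since $D_j\le 5$ and $d_\Gamma(x,p_j)\le 6$, we get $d(x,z_j)=D_j(x)$ and $d(x,p_j)=d_\Gamma(x,p_j)$ for core $x$.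

Two distinct terminals are at distance at least $2L$, because a path joining them contains a whole segment (length $M\ge2L$) or two whole spokes. So a path from a core vertex to a terminal $R$ that meets another terminal first has length at least $L+2L=3L>L+5$. A path from a core vertex whose first terminal is $R$ stays in the core and then runs along one spoke to $R$. The only spoke to $T_j$ starts at $z_j$; the spokes to $S_j$ start at $z_j$ and at $p_{j-1}$. Since $D_j\le5$, we conclude for core $x$
$$d(x,T_j)=L+D_j(x),\qquad d(x,S_j)=L+\sigma_j(x),\qquad \sigma_j(x)=\min\bigl(D_j(x),\,d_\Gamma(x,p_{j-1})\bigr), \tag{4.1}$$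
and $L\le d(x,R)\le L+5$ for every terminal $R$. From Steps 1 and 2 we read off:

| $x$ | $D_i,\ D_{i+1},\ D_{i+2}$ | $\sigma_i,\ \sigma_{i+1},\ \sigma_{i+2}$ |
|---|---|---|
| $z_i$ | 0, 3, 3 | 0, 1, 3 |
| $a_i$ | 1, 2, 4 | 1, 2, 3 |
| $n_i$ | 2, 1, 4 | 2, 1, 2 |
| $k_i$ | 1, 3, 3 | 1, 2, 3 |
| $h_i$ | 2, 3, 4 | 2, 3, 4 |
| $p_i$ | 1, 4, 4 | 1, 0, 4 |
| $e_i$ | 2, 4, 5 | 2, 1, 5 |
| $b_i$ | 2, 3, 5 | 2, 2, 4 |
| $c$ | 2, 2, 2 | 2, 2, 2 |

For instance, for $a_i$ the second triple is $\min(1,4+1)$, $\min(2,1+1)$, $\min(4,2+1)$. For $e_i$ it is $\min(2,5+1)$, $\min(4,1)$, $\min(5,4+1)$, the middle entry using $d_\Gamma(e_i,p_i)=1$; for $b_i$ it is $\min(2,6)$, $\min(3,2)$, $\min(5,4)$.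

**Step 4: the rows that the argument uses.** The rows of $a_i,b_i,h_i$ give
$$d(a_i,\cdot)-L:\quad S_i:1,\ \ T_i:1,\ \ S_{i+1}:2,\ \ T_{i+1}:2,\ \ S_{i+2}:3,\ \ T_{i+2}:4; \tag{4.2}$$
$$d(b_i,S_{i+1})=d(a_i,S_{i+1}),\qquad d(b_i,R)=d(a_i,R)+1\ \text{ for the other five terminals } R; \tag{4.3}$$
$$d(h_i,T_{i+2})=d(a_i,T_{i+2}),\qquad d(h_i,R)=d(a_i,R)+1\ \text{ for the other five terminals } R. \tag{4.4}$$
So $b_i$ is a copy of $a_i$ pushed away from everything except $S_{i+1}$, and $h_i$ is one pushed away from everything except $T_{i+2}$. They will be used as witnesses.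

**Step 5: distances to the rim.** Let $\tau$ lie on the segment with ends $P,P'$, at distance $t$ from $P$ along it, and let $x$ not be an interior vertex of that segment. Then
$$d(x,\tau)=\min\{d(x,P)+t,\ d(x,P')+M-t\}, \tag{4.5}$$
because a path from $x$ to an interior vertex of the segment must enter through $P$ or $P'$. For $t=0$ or $t=M$ the formula holds by the triangle inequality, since $d(P,P')\le M$.

## 5. Every vertex of $H$ is quasi-eccentric to the rim

This proves part 1 of Theorem 1. Given $u,v\in V(H)$, we need $\tau\in V(C)$ with $d(v,\tau)\le d(u,\tau)$. If $v\in V(C)$, take $\tau=v$. So let $v$ be a core vertex or an interior vertex of a spoke.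

**Step 1: $u$ and $v$ in the core.** By (4.1) with $\tau=T_j$, it suffices to find $j$ with $D_j(v)\le D_j(u)$. Recall from the level list that $D_j(v)=5$ exactly for $v\in\{b_{j+1},e_{j+1}\}$.

* $u\in\{e_i,b_i\}$: $D_{i+2}(u)=5$ is the maximum.
* $u\in\{a_i,n_i,h_i\}$: $D_{i+2}(u)=4$ suffices unless $v\in\{e_i,b_i\}$. In that case $D_i(v)=2=D_i(u)$ for $u\in\{n_i,h_i\}$. For $u=a_i$ use $\tau=S_{i+1}$: $\sigma_{i+1}(e_i)=1$ and $\sigma_{i+1}(b_i)=2$ are at most $\sigma_{i+1}(a_i)=2$.
* $u=p_i$: $D_{i+1}(u)=D_{i+2}(u)=4$, and no $v$ has two of its three coordinates equal to 5.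
* $u\in\{z_i,k_i\}$: $D_{i+1}(u)=D_{i+2}(u)=3$. The vertices with $D_{i+1}\ge4$ are $a_{i+2},n_{i+2},h_{i+2},p_{i+2},p_i,e_i,b_{i+2},e_{i+2}$; those with $D_{i+2}\ge4$ are $a_i,n_i,h_i,p_i,p_{i+1},e_{i+1},b_i,e_i$. The common ones are $p_i,e_i$. For them use $\tau=S_{i+1}$: $\sigma_{i+1}(v)\le1\le\sigma_{i+1}(u)$.
* $u=c$: every core vertex $v$ has some $D_j(v)\le2$.

**Step 2: $u$ in the core, $v$ inside a spoke with terminal end $Q$.** Then $d(v,Q)<L\le d(u,Q)$.

**Step 3: $u$ inside a spoke, $v$ not on the rim.** Let the spoke have core end $y$ and terminal end $Q$, and let $u$ be at distance $s$ from $y$ along it, $1\le s\le L-1$. By (4.1), $d(y,Q)=L$, so the spoke is a shortest path and $d(u,Q)=L-s$. For a terminal $R\ne Q$,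
$$d(u,R)=\min\{s+d(y,R),\ L-s+d(Q,R)\}\ \ge\ \min\{s+d(y,R),\ 3L-s\}. \tag{5.1}$$

*$v$ in the core.* If $y=z_i$, then $Q\in\{S_i,T_i\}$, and (5.1) with $d(z_i,T_{i+1})=d(z_i,T_{i+2})=L+3$ gives $d(u,T_{i+1}),d(u,T_{i+2})\ge\min(L+4,2L+1)=L+4$. No $v$ has $D_{i+1}(v)=D_{i+2}(v)=5$, so one of the two terminals serves. If $y=p_i$, then $Q=S_{i+1}$ and $d(p_i,T_{i+1})=L+4$, so $d(u,T_{i+1})\ge\min(L+5,2L+1)=L+5\ge d(v,T_{i+1})$.

*$v$ inside a spoke.* Let its core end be $y'$, its terminal end $Q'$, and let $v$ be at distance $s'$ from $y'$.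

* If $Q'\ne Q$: $d(v,Q')\le L-1<L+1\le d(u,Q')$ by (5.1), since $d(y,Q')\ge L$ and $3L-s\ge 2L+1$.
* If $Q'=Q$ and $s'\ge s$: $d(v,Q)\le L-s'\le L-s=d(u,Q)$.
* If $Q'=Q$ and $s'<s$: we choose a terminal $R\ne Q$ near $y'$. If $y'=z_i$, let $R$ be the element of $\{S_i,T_i\}$ other than $Q$; then $d(y',R)=L$. If $y'=p_i$ (so $Q=S_{i+1}$), let $R=T_i$; then $d(y',R)=L+1$. In both cases $d(y',R)\le L+1$. We also have $d(y',R)\le d(y,R)+1$: this is clear if $y=y'$, and in general $d(y',R)\le L+1\le d(y,R)+1$, because $d(y,R)\ge L$. Hence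
$$d(v,R)\le s'+d(y',R)\le s-1+d(y',R)\le\min\{s+d(y,R),\ s+L\}\le\min\{s+d(y,R),\ 3L-s\}\le d(u,R),$$
where $s+L\le 3L-s$ because $s\le L$.

**Step 4: $u$ on the rim.** Let $u$ lie on the segment with ends $P,P'$. For every terminal $R\notin\{P,P'\}$ we have $d(u,R)\ge2L$, since a path from $u$ to $R$ passes through $P$ or $P'$, and distinct terminals are at distance at least $2L$. If $v$ is in the core, then $d(v,R)\le L+5\le2L$. If $v$ is inside a spoke with core end $y\in\{z_i,p_i\}$, then each of $S_i,T_i,S_{i+1}$ is at distance at most $L+1$ from $y$: the excess over $L$ is $0,0,1$ for $z_i$ and $1,1,0$ for $p_i$. One of these three is not in $\{P,P'\}$, and for it $d(v,R)\le(L-1)+(L+1)=2L\le d(u,R)$.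

With Section 1, part 1 of Theorem 1 is proved. $\blacksquare$

## 6. The vertices $a_i$ depend on the rim

Call the facial cycles other than $C$ inner. The purpose of this section is to show that a vertex far from $a_i$ cannot sit in an inner face.

**Claim.** No $a_i$ is quasi-eccentric to an inner facial cycle $K$.

*Proof.* Each $T_j$ lies on only two inner facial cycles, $S_jT_jz_j$ and $T_jS_{j+1}p_jz_j$, and these are different for different $j$. So some $T_j\notin V(K)$. The vertex $T_j$ has degree 3: it is the end of the spoke from $z_j$ and of the two segments to $S_j$ and $S_{j+1}$. The interior vertices of these three paths lie on no facial cycles other than the two named ones and $C$, so none of them is on $K$. Hence, for $t\in V(K)$, a shortest $T_j$–$t$ path traverses one of the three paths completely, and $d(T_j,t)$ is at least one of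
$$L+d(z_j,t)>4+d(z_j,t)\ge d(a_i,t),\qquad M+d(S,t)>L+3+d(S,t)\ge d(a_i,t)\quad(S\in\{S_j,S_{j+1}\}).$$
Here we used $D_j(a_i)\le4$, $d(a_i,S)\le L+3$ from (4.2), and $M\ge2L\ge L+6$. So $v=T_j$ is strictly farther than $a_i$ from every vertex of $K$. $\square$

## 7. Forced shortest paths from the far vertices

We now argue by contradiction. **Standing assumption for Sections 7–9:** $G$ is a connected plane graph that contains $H$ as an isometric subgraph, $e_G(v)=r$ for all $v\in V(H)$, and the facial cycles of $H$ in the drawing are those listed in Section 1. We write $f_0$ for the face bounded by $C$. In part 2 of Theorem 1 this assumption holds, since all vertices of a center have the same eccentricity. Nothing is assumed about eccentricities of vertices outside $H$.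

For each $i$ choose $w_i\in V(G)$ with $d_G(a_i,w_i)=r$.

**Step 1: $w_i$ lies in $f_0$.** Every edge of $H$ lies on two facial cycles, so every vertex of $H$ lies on an inner one. If $w_i$ were in $V(H)$ or in a face of $H$ other than $f_0$, then by Lemma A $a_i$ would be quasi-eccentric to an inner facial cycle, contrary to Section 6. So $w_i\in f_0$ and $w_i\notin V(H)$. Let $\mathbb D=f_0\cup C$; on the sphere this is a closed disc. By the triangle inequality and isometry,
$$d_G(w_i,t)\ge r-d(a_i,t)\qquad\text{for all }t\in V(H). \tag{7.1}$$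

**Step 2: two of these inequalities are tight.** The witnesses $b_i$ and $h_i$ also have eccentricity $r$, and this forces $w_i$ to be close to the one terminal from which the witness is not pushed away.

**Lemma B.** $d_G(w_i,S_{i+1})=r-d(a_i,S_{i+1})=r-L-2$ and $d_G(w_i,T_{i+2})=r-d(a_i,T_{i+2})=r-L-4$.

*Proof.* Let $(v,Q)=(b_i,S_{i+1})$ or $(h_i,T_{i+2})$. By (4.3) and (4.4), $d(v,Q)=d(a_i,Q)$ and $d(v,R)=d(a_i,R)+1$ for all terminals $R\ne Q$. Since $d_G(v,w_i)\le r$, Lemma A gives $\tau\in V(C)$ with
$$d(v,\tau)+d_G(\tau,w_i)\le r.$$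
By (7.1), $d_G(\tau,w_i)\ge r-d(a_i,\tau)$, so $d(v,\tau)\le d(a_i,\tau)$.

If $\tau$ lies on a segment of which $Q$ is not an end, then both terms in (4.5) are larger by 1 for $v$ than for $a_i$, so $d(v,\tau)=d(a_i,\tau)+1$, a contradiction. So $\tau$ lies on a segment with ends $Q,P'$, say at distance $t$ from $Q$ along it, and (4.5) reads
$$d(a_i,\tau)=\min\{d(a_i,Q)+t,\ d(a_i,P')+M-t\},\qquad d(v,\tau)=\min\{d(a_i,Q)+t,\ d(a_i,P')+M-t+1\}.$$
If $d(a_i,P')+M-t<d(a_i,Q)+t$, then by integrality $d(v,\tau)=d(a_i,P')+M-t+1>d(a_i,\tau)$, a contradiction. Hence $d(a_i,\tau)=d(v,\tau)=d(a_i,Q)+t$, and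
$$d_G(w_i,Q)\le d_G(w_i,\tau)+t\le r-d(v,\tau)+t=r-d(a_i,Q).$$
With (7.1) equality holds. The values are in (4.2). $\square$

**Step 3: these distances are realized inside the disc.** Otherwise planarity could not be used.

**Lemma C.** For $Q\in\{S_{i+1},T_{i+2}\}$ there is a shortest $w_i$–$Q$ path of $G$ contained in $\mathbb D$.

*Proof.* Take a shortest $w_i$–$Q$ path and let $\tau$ be its first vertex in $H$. The part up to $\tau$ lies in $f_0\cup\{\tau\}$, so $\tau\in V(C)$. If $\tau=Q$ we are done. Let $\tau\ne Q$. By Lemma B, isometry and (7.1),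
$$r-d(a_i,Q)=d_G(w_i,\tau)+d(\tau,Q)\ge r-d(a_i,\tau)+d(\tau,Q),$$
so $d(a_i,\tau)\ge d(a_i,Q)+d(Q,\tau)$. The vertex $\tau$ lies on a segment with ends $P,P'$, and by (4.5) with $x=Q$ we can label them so that $d(Q,\tau)=d(Q,P)+t$, where $t$ is the distance from $P$ to $\tau$ along the segment. If $P\ne Q$, then $d(Q,P)\ge2L$ and $d(a_i,Q)\ge L+1$ give
$$d(a_i,\tau)\ge L+1+2L+t>L+4+t\ge d(a_i,P)+t\ge d(a_i,\tau),$$
a contradiction. So $P=Q$ and $d(Q,\tau)=t$. Replace the rest of the path by the part of the segment from $\tau$ to $Q$, which has the same length $t$ and lies on $C$. $\square$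

Fix shortest paths in $\mathbb D$:
$$A_i\ \text{ from } w_i \text{ to } S_{i+1},\ \text{ of length } r-L-2;\qquad B_i\ \text{ from } w_i \text{ to } T_{i+2},\ \text{ of length } r-L-4 .$$
Let $K_i=A_i\cup B_i$. It contains a curve in $\mathbb D$ from $S_{i+1}$ to $T_{i+2}$.

## 8. Interleaved ends and exchanged tails

**Crossing fact.** Let $q_1,q_2,q_3,q_4$ be distinct points in this cyclic order on the boundary of a closed disc. A curve in the disc from $q_1$ to $q_3$ and a curve in the disc from $q_2$ to $q_4$ intersect. If the curves lie in subgraphs of a plane graph, these subgraphs share a vertex.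

*Proof.* We may take the disc to be round and the curves to be arcs. Suppose that they are disjoint. Extend them by radial rays from $q_1,\dots,q_4$ to points $q_1',\dots,q_4'$ on a larger concentric circle. The extended arcs are disjoint and meet the larger circle only in their ends. Together with the larger circle and a point outside it joined to $q_1',\dots,q_4'$, they form a plane drawing of $K_5$, which does not exist. For the second sentence, an intersection point is either a vertex of both subgraphs or an interior point of an edge; in the latter case this edge belongs to both, and so do its ends. $\square$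

Planarity will thus force meetings. The next inequality says which meetings are possible.

**Exchange inequality.** Let $X$ be a shortest path from $w_i$ to $Q$ of length $r-d(a_i,Q)$, and $Y$ a shortest path from $w_j$ to $R$ of length $r-d(a_j,R)$, where $Q,R$ are terminals. If they share a vertex $x$, go from $w_i$ to $x$ along $X$ and on to $R$ along $Y$, and from $w_j$ to $x$ along $Y$ and on to $Q$ along $X$. The total length is that of $X$ and $Y$, so by (7.1)
$$2r-d(a_i,Q)-d(a_j,R)\ge d_G(w_i,R)+d_G(w_j,Q)\ge 2r-d(a_i,R)-d(a_j,Q),$$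
that is,
$$d(a_i,Q)+d(a_j,R)\le d(a_i,R)+d(a_j,Q). \tag{8.1}$$

**Lemma D.** $B_i$ is disjoint from $A_j$ and from $B_j$ for all $j\ne i$.

*Proof.* Here $Q=T_{i+2}$. By (4.2), after subtracting $2L$ on both sides, (8.1) would read as follows.

* $B_i$ and $A_{i+1}$, with $R=S_{i+2}$: $\ 4+2\le 3+2$.
* $B_i$ and $A_{i+2}$, with $R=S_{i+3}=S_i$: $\ 4+2\le 1+1$.
* $B_i$ and $B_{i+1}$, with $R=T_{i+3}=T_i$: $\ 4+4\le 1+2$.

All three are false. The pair $B_i,B_{i+2}$ is the third case with $i+2$ in place of $i$. $\square$

**Lemma E.** $A_i\cap A_{i+1}\ne\emptyset$ for every $i$.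

*Proof.* The curve in $K_i$ joins $S_{i+1}$ and $T_{i+2}$; the curve in $K_{i+1}$ joins $S_{i+2}$ and $T_{i+3}=T_i$. On $C$ these ends occur in the cyclic order
$$T_i\ (K_{i+1}),\quad S_{i+1}\ (K_i),\quad S_{i+2}\ (K_{i+1}),\quad T_{i+2}\ (K_i).$$
So $K_i$ and $K_{i+1}$ share a vertex. By Lemma D it is neither on $B_i$ nor on $B_{i+1}$. $\square$

It is natural to hope for a contradiction already here, by applying (8.1) to $A_i$ and $A_{i+1}$. But with $Q=S_{i+1}$ and $R=S_{i+2}$ it reads, after subtracting $2L$,
$$2+2\le 3+1,$$
which is true. Two of the vertices $a_i$ alone give no contradiction through (8.1). What the exchange does give is information on where the meeting point sits. For $x\in A_i$ put $\pi_i(x)=d_G(w_i,x)$, the position of $x$ on $A_i$. If $x\in A_i\cap A_{i+1}$, go from $w_{i+1}$ to $x$ and then along $A_i$ to $S_{i+1}$: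
$$r-L-1=r-d(a_{i+1},S_{i+1})\le d_G(w_{i+1},S_{i+1})\le\pi_{i+1}(x)+(r-L-2)-\pi_i(x),$$
that is,
$$\pi_{i+1}(x)\ge\pi_i(x)+1\qquad\text{for all } x\in A_i\cap A_{i+1}. \tag{8.2}$$
(The other exchange, from $w_i$ to $S_{i+2}$, gives $r-L-3\le\pi_i(x)+(r-L-2)-\pi_{i+1}(x)$, so in fact $\pi_{i+1}(x)=\pi_i(x)+1$. We need only (8.2).) The position goes up each time the index goes up, and the indices are cyclic of order three. This is the lever.

## 9. Three paths that meet pairwise

**Step 1: a sign pattern for any choice of meeting points.** Along each path $A_i$ there are two meeting points, one with $A_{i-1}$ and one with $A_{i+1}$. We ask which of them comes first.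

**Lemma F.** Let $x_i\in A_i\cap A_{i+1}$ $(i\in\mathbb Z_3)$ be arbitrary and put $\Delta_i=\pi_i(x_{i-1})-\pi_i(x_i)$. Then

* (a) $\sum_i\Delta_i\ge3$;
* (b) at most one $\Delta_i$ is negative;
* (c) at least one $\Delta_i$ is negative.

*Proof.* Both $x_{i-1}$ and $x_i$ lie on $A_i$, which is a shortest path, so $|\Delta_i|=d_G(x_{i-1},x_i)$.

(a) Reindexing and using (8.2),
$$\sum_i\Delta_i=\sum_i\pi_i(x_{i-1})-\sum_i\pi_i(x_i)=\sum_i\bigl(\pi_{i+1}(x_i)-\pi_i(x_i)\bigr)\ge3 .$$

(b) By (a), not all three are negative. If exactly two, $\Delta_i$ and $\Delta_j$, are negative and $k$ is the third index, then (a) gives $\Delta_k\ge3+|\Delta_i|+|\Delta_j|$. But $|\Delta_1|,|\Delta_2|,|\Delta_3|$ are the three distances among $x_1,x_2,x_3$, so the triangle inequality gives $|\Delta_k|\le|\Delta_i|+|\Delta_j|$, a contradiction.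

(c) The path $A_{i+2}$ contains $x_{i+1}$ and ends at $S_{i+3}=S_i$. Walk from $w_i$ along $A_i$ to $x_i$, then along $A_{i+1}$ to $x_{i+1}$, then along $A_{i+2}$ to $S_i$:
$$r-L-1=r-d(a_i,S_i)\le d_G(w_i,S_i)\le\pi_i(x_i)+|\Delta_{i+1}|+(r-L-2)-\pi_{i+2}(x_{i+1}),$$
so $\pi_i(x_i)+|\Delta_{i+1}|-\pi_{i+2}(x_{i+1})\ge1$. Sum over $i$. Since $\sum_i\pi_{i+2}(x_{i+1})=\sum_i\pi_{i+1}(x_i)$, and $\sum_i\pi_i(x_i)-\sum_i\pi_{i+1}(x_i)=-\sum_i\Delta_i$ by the computation in (a), we get $\sum_i(|\Delta_i|-\Delta_i)\ge3$. A term $|\Delta_i|-\Delta_i$ is positive only if $\Delta_i<0$. $\square$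

So for every choice of meeting points, exactly one $\Delta_i$ is negative. That alone is consistent. Planarity now turns a good choice into one with two negative terms.

**Step 2: choose first meeting points.** Let $x_i$ be the first vertex of $A_i$, starting from $w_i$, that lies on $A_{i+1}$; it exists by Lemma E. By Lemma F(c) some $\Delta_i<0$; fix this $i$. Put $y=x_{i-1}\in A_{i-1}\cap A_i$. Then $\pi_i(y)<\pi_i(x_i)$, so $y$ strictly precedes $x_i$ on $A_i$, and by the choice of $x_i$
$$A_i[w_i,y]\cap A_{i+1}=\emptyset,\qquad\text{in particular } y\notin A_{i+1}. \tag{9.1}$$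

**Step 3: a walk that $K_{i+1}$ has to meet.** Consider the walk in $\mathbb D$
$$J:\quad T_{i+2}\ \xrightarrow{\,B_i\,}\ w_i\ \xrightarrow{\,A_i\,}\ y\ \xrightarrow{\,A_{i-1}\,}\ w_{i-1}\ \xrightarrow{\,B_{i-1}\,}\ T_{i+1},$$
where $B_{i-1}$ ends at $T_{(i-1)+2}=T_{i+1}$. The curve in $K_{i+1}$ joins $S_{i+2}$ and $T_i$. On $C$ the ends occur in the cyclic order
$$T_i\ (K_{i+1}),\quad T_{i+1}\ (J),\quad S_{i+2}\ (K_{i+1}),\quad T_{i+2}\ (J),$$
so $J$ and $K_{i+1}$ share a vertex. Where can it be? By Lemma D, $B_i$ and $B_{i-1}$ are disjoint from $K_{i+1}$, and $B_{i+1}$ is disjoint from $A_i$ and $A_{i-1}$. By (9.1), $A_i[w_i,y]$ is disjoint from $A_{i+1}$. The only remaining possibility is that $A_{i-1}[w_{i-1},y]$ meets $A_{i+1}$ in a vertex $y'$. Since $y\notin A_{i+1}$, we have $y'\ne y$, hence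
$$\pi_{i-1}(y')<\pi_{i-1}(y).$$

**Step 4: a triple with two negative terms.** We have $y'\in A_{i+1}\cap A_{i-1}=A_{i+1}\cap A_{i+2}$, so $y'$ may replace $x_{i+1}$. Apply Lemma F to the triple whose $i$-th member is $x_i$, whose $(i-1)$-st member is $y$, and whose $(i+1)$-st member is $y'$. For this triple
$$\Delta_i=\pi_i(y)-\pi_i(x_i)<0,\qquad \Delta_{i-1}=\pi_{i-1}(y')-\pi_{i-1}(y)<0,$$
where we used $(i-1)-1=i+1$. This contradicts Lemma F(b). So no $G$ as in the standing assumption exists, and part 2 of Theorem 1 follows. The conjecture is disproved. $\blacksquare$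

## 10. Facial cycles that no embedding can change

We prove Theorem 2. Let $G$ be a planar graph (connected, so that eccentricities are defined) that contains a copy of $H$ as an isometric subgraph all of whose vertices have eccentricity $r$ in $G$. Embed $G$ in any way. The standing assumption of Section 7 holds as soon as the facial cycles of $H$ in the induced drawing are those of Section 1; it does not matter whether the face bounded by $C$ is the outer one, since we work on the sphere. So it suffices to prove that $H$ has the same facial cycles in every embedding on the sphere.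

**Step 1: suppress the vertices of degree 2.** In the core these are $n_i,h_i,e_i,b_i$; the others are the interior vertices of spokes and segments. Suppressing them gives a graph $H^\circ$ on the 19 vertices $S_i,T_i,z_i,p_i,a_i,k_i,c$ with the 36 edges
$$a_iz_i,\ a_iz_{i+1},\ z_ik_i,\ k_ic,\ a_ik_i,\ z_ip_i,\ p_ia_i,\ z_iT_i,\ z_iS_i,\ p_iS_{i+1},\ S_iT_i,\ T_iS_{i+1}.$$
It is simple, with minimum degree 3. It is 2-connected, because a cut vertex of $H^\circ$ would be a cut vertex of $H$. Its facial cycles in the drawing of Section 1 are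
$$F^1_i=S_iT_iz_i,\quad F^2_i=T_iS_{i+1}p_iz_i,\quad F^3_i=z_ip_ia_i,\quad F^4_i=a_ip_iS_{i+1}z_{i+1},$$
$$F^5_i=a_iz_ik_i,\quad F^6_i=c\,k_ia_iz_{i+1}k_{i+1},\quad F^0=S_1T_1S_2T_2S_3T_3 .$$

**Step 2: two vertices that are not consecutive on a facial cycle $F$ lie together on no other facial cycle.** The facial cycles through each vertex are

* $T_i$: $F^1_i,F^2_i,F^0$;
* $S_i$: $F^1_i,F^2_{i-1},F^4_{i-1},F^0$;
* $p_i$: $F^2_i,F^3_i,F^4_i$;
* $a_i$: $F^3_i,F^4_i,F^5_i,F^6_i$;
* $k_i$: $F^5_i,F^6_i,F^6_{i-1}$;
* $z_i$: $F^1_i,F^2_i,F^3_i,F^5_i,F^4_{i-1},F^6_{i-1}$;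
* $c$: $F^6_1,F^6_2,F^6_3$.

Triangles have no non-consecutive pairs. The other facial cycles have the following ones, and comparing the lists shows that in each case the cycle named is the only common one.

* In $F^2_i$: $T_ip_i$ and $S_{i+1}z_i$.
* In $F^4_i$: $a_iS_{i+1}$ and $p_iz_{i+1}$.
* In $F^6_i$: $ca_i$, $cz_{i+1}$, $k_iz_{i+1}$, $k_ik_{i+1}$ and $a_ik_{i+1}$.
* In $F^0$: $S_iS_{i+1}$, $T_iT_{i+1}$ and $S_iT_{i+1}$, for all $i$.

In particular, any two distinct facial cycles of $H^\circ$ meet in nothing, one vertex, or one edge. Indeed two common vertices are consecutive on both cycles, so they are joined by a common edge. Three common vertices would then be pairwise consecutive on both cycles, so both would be the same triangle.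

**Step 3: $H^\circ$ is 3-connected.** Suppose that $\{x,y\}$ separates $H^\circ$. Let $X$ be the vertex set of one component of $H^\circ-\{x,y\}$ and $Y$ the set of all other vertices different from $x,y$. Since $H^\circ$ is 2-connected, $x$ has neighbors in $X$ and in $Y$. Go around $x$ and look at its edges in cyclic order. Leave out the edge $xy$, if it exists; the remaining cyclic sequence changes between $X$-edges and $Y$-edges at least twice. At most one of these changes has the edge $xy$ in between. So there are consecutive edges $xu$, $xv$ at $x$ with $u\in X$, $v\in Y$. Let $F$ be the facial cycle through $u,x,v$. The path $F-x$ leads from $X$ to $Y$ and avoids $x$, so it contains $y$. As $u,v\ne y$, the vertices $x,y$ are not consecutive on $F$.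

Consider a second change. If the edge $xy$ is not in between, it gives in the same way a facial cycle $F'$ containing $x$ and $y$. It is different from $F$, because a facial cycle passes through $x$ only once and so occupies only one angle at $x$. If the edge $xy$ is in between, let $F'$ be a facial cycle through the edge $xy$. It is different from $F$, on which $x$ and $y$ are not consecutive. Either way $x,y$ lie together on a facial cycle other than $F$, contrary to Step 2.

**Step 4: conclusion.** By Whitney's theorem (1933), a 3-connected planar graph has the same facial cycles in every embedding on the sphere. An embedding of $H$ is an embedding of $H^\circ$ with its edges subdivided, so the facial cycles of $H$ are also the same in every embedding. Hence the standing assumption of Section 7 would hold for the embedded $G$, and Sections 7–9 give a contradiction. An isometric center is in particular an isometric subgraph all of whose vertices have the same eccentricity, so the last sentence of Theorem 2 follows. $\blacksquare$
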